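# Geodesic flows in nonpositive curvature whose singular set carries the full pressure below $q=1$

## 1. Jacobi fields, rank and the singular set

Throughout, $M$ is a closed connected Riemannian manifold of nonpositive sectional curvature, $n=\dim M$, and $X$ is its universal cover, a Hadamard manifold. The geodesic flow on $T^1M$ is $\mathcal F=(f_t)_{t\in\mathbb R}$, and $\gamma_v$ is the geodesic with $\dot\gamma_v(0)=v$. Along a unit speed geodesic $\gamma$ let $R_t=R(\cdot,\dot\gamma)\dot\gamma$ act on $\dot\gamma^\perp$. It is symmetric, and nonpositive curvature says $R_t\le 0$. A Jacobi field is a solution of $J''+R(J,\dot\gamma)\dot\gamma=0$.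

We use three textbook facts of nonpositive curvature. The norm $|J|$ of a Jacobi field is a convex function of $t$. In $X$ the distance between two geodesics is a convex function of $t$. In $X$ the distance to a closed convex set is a convex function.

**Definition 1 (rank, Sing, Reg).** The rank of $v\in T^1M$ is the dimension of the space of parallel Jacobi fields along $\gamma_v$. The singular set $\mathrm{Sing}$ is the set of vectors of rank $>1$; it is closed and $\mathcal F$-invariant. Its complement is $\mathrm{Reg}$. The manifold $M$ has rank 1 if $\mathrm{Reg}\ne\emptyset$.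

The field $\dot\gamma_v$ is always a parallel Jacobi field, so the rank is at least 1. A parallel Jacobi field $E$ has $E''=0$, hence $R(E,\dot\gamma)\dot\gamma=0$ along the whole geodesic. Conversely, a parallel field with this property is Jacobi.

*Examples.* On a closed hyperbolic manifold, $R_t=-I$ on $\dot\gamma^\perp$, so every vector has rank 1 and $\mathrm{Sing}=\emptyset$. On a flat torus every vector has rank $n$, so the torus is not a rank 1 manifold. On a surface, $v\in\mathrm{Sing}$ if and only if the curvature vanishes all along $\gamma_v$. For a picture with both kinds of vector, take the complete (noncompact) surface $\mathbb R\times(\mathbb R/\mathbb Z)$ with metric $dx^2+\phi(x)^2d\theta^2$, where $\phi>0$, $\phi'(0)=\phi''(0)=0$ and $\phi''(x)>0$ for $x\neq0$. Its curvature is $-\phi''/\phi$. The circle $x=0$ is a closed geodesic since $\phi'(0)=0$, the curvature vanishes along it, and its tangent vectors have rank 2. A geodesic that leaves this circle meets negative curvature and has rank 1. We shall use a version of this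 surface with the circle replaced by a higher-dimensional space.

## 2. The unstable Riccati solution and the geometric potential

**Definition 2 (unstable Riccati solution).** For $v\in T^1M$ and $T>0$ let $J_T$ be the Jacobi tensor along $\gamma_v$ with $J_T(-T)=0$, $J_T(0)=I$. Put $U(v)=\lim_{T\to\infty}J_T'(0)$, an operator on $v^\perp$.

The limit exists, $U(v)$ is symmetric and continuous in $v$, $0\le U\le\sup\sqrt{|K|}$, and along each orbit
$$U'+U^2+R=0.\tag{1}$$
Identify a tangent vector $\xi$ of $T^1M$ with the pair $(J(0),J'(0))$ of its Jacobi field. The unstable distribution, given by the unstable horospheres, is then $E^u(v)=\{(w,U(v)w):w\in v^\perp\}$. All this is textbook material. The Jacobi fields of vectors in $E^u$ satisfy $J'=UJ$. As $U\ge0$, their norm is nondecreasing, so $J$ and $J'$ are bounded as $t\to-\infty$.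

**Definition 3 (geometric potential).**
$$\varphi^u(v)=-\lim_{t\to0}\frac1t\log\det\big(df_t|_{E^u(v)}\big).$$

*Computation.* Let $J$ be the Jacobi tensor with $J(0)=I$, $J'(0)=U(v)$. Then $df_T(w,U(v)w)=(J(T)w,\,U(f_Tv)J(T)w)$ and $\log\det J(T)=\int_0^T\mathrm{tr}\,U(f_tv)\,dt$. For the Sasaki metric the map $w\mapsto(w,Uw)$ has determinant $\sqrt{\det(I+U^2)}$. Therefore
$$\log\det\big(df_T|_{E^u(v)}\big)=\int_0^T\mathrm{tr}\,U(f_tv)\,dt+\frac12\log\frac{\det(I+U(f_Tv)^2)}{\det(I+U(v)^2)} .$$
The left side is $-\int_0^T\varphi^u(f_tv)\,dt$ and $U$ is bounded. So there is a constant $C_0=C_0(M)$ with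
$$\Big|\int_0^T\varphi^u(f_tv)\,dt+\int_0^T\mathrm{tr}\,U(f_tv)\,dt\Big|\le C_0\qquad\text{for all }v,\ T\geq 0.\tag{2}$$

*Examples.* On a closed $d$-manifold of constant curvature $-1/c^2$, equation (1) reads $U'+U^2=c^{-2}I$ and $U=\frac1cI$, so $\varphi^u\equiv-(d-1)/c$. On a surface, let $v\in\mathrm{Sing}$. Then $K=0$ along $\gamma_v$ and $U=u$ solves $u'=-u^2$ on all of $\mathbb R$ with $u\ge0$. If $u$ were positive somewhere it would blow up in finite backward time, so $u=0$ and $\varphi^u=0$ on $\mathrm{Sing}$.

## 3. Topological pressure and Ruelle's inequality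

On $T^1M$ use the metric $d(v,w)=\max_{0\le s\le1}d_M(\gamma_v(s),\gamma_w(s))$. It is continuous and vanishes only for $v=w$, so by compactness it induces the usual topology. A set $E\subset T^1M$ is $(T,\delta)$-separated if $\max_{0\le t\le T}d(f_tv,f_tw)>\delta$ for distinct $v,w\in E$.

**Definition 4 (pressure).** For continuous $\varphi:T^1M\to\mathbb R$,
$$P(\varphi)=\lim_{\delta\to0}\limsup_{T\to\infty}\frac1T\log\sup_E\sum_{v\in E}\exp\int_0^T\varphi(f_tv)\,dt ,$$
the supremum being over $(T,\delta)$-separated sets $E$. The same expression with $E\subset\mathrm{Sing}$ defines $P(\mathrm{Sing},\varphi)$, so $P(\mathrm{Sing},\varphi)\le P(\varphi)$.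

Pressure does not depend on the compatible metric. The variational principle says $P(\varphi)=\sup_\mu\big(h(\mu)+\int\varphi\,d\mu\big)$ over $\mathcal F$-invariant probability measures, and for $P(\mathrm{Sing},\varphi)$ over those carried by $\mathrm{Sing}$. Write
$$p(q)=P(q\varphi^u)=\sup_\mu\big(h(\mu)-q\Lambda(\mu)\big),\qquad \Lambda(\mu)=-\int\varphi^u\,d\mu .$$
As a finite supremum of affine functions, $p$ is convex, hence continuous.

*Example.* For a constant potential, $P(a)=h_{\rm top}+a$. A closed $d$-manifold of curvature $-1/c^2$ has $h_{\rm top}=(d-1)/c$ and $\varphi^u\equiv-(d-1)/c$, so $P(q\varphi^u)=(1-q)(d-1)/c$ for all $q$.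

**Lemma 1.** For every $\mathcal F$-invariant probability measure $\mu$ we have $\Lambda(\mu)=\int\mathrm{tr}\,U\,d\mu\ge0$ and $h(\mu)\le\Lambda(\mu)$. For the normalized Liouville measure $m_L$, $h(m_L)=\Lambda(m_L)$. Consequently $p(1)=0$ and $p(q)\ge(1-q)\Lambda(m_L)$ for all $q$.

*Proof.* Integrate (2) against $\mu$ and divide by $T\to\infty$ to get $\Lambda(\mu)=\int\mathrm{tr}\,U\,d\mu$.

We show that $E^u$ contains all positive exponents and no negative ones. Vectors in $E^u$ have bounded norm in backward time, so $\lim_{t\to-\infty}\frac1t\log|df_t\xi|\ge0$: the exponents on $E^u$ are $\ge0$. Conversely, let $\xi$ lie in the Oseledets space of positive exponents. Its norm decays in backward time. The tangential component $\langle J,\dot\gamma\rangle$ of its Jacobi field is constant, hence zero, so $J$ is a perpendicular Jacobi field bounded as $t\to-\infty$. Such a field is determined by $J(0)$: the difference $D$ of two with equal value at $0$ has $|D|$ convex and bounded on $(-\infty,0]$, hence nondecreasing there, and $|D(0)|=0$,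 so $D=0$. For every $w$ the space $E^u$ contains one such field with $J(0)=w$. So $\xi\in E^u$.

Hence the sum of the positive exponents is the sum of the exponents on $E^u$, and it integrates to $\int\log\det(df_1|_{E^u})\,d\mu=\Lambda(\mu)$. Ruelle's inequality gives $h(\mu)\le\Lambda(\mu)$, and Pesin's formula gives equality for the smooth measure $m_L$. So $p(1)=\sup(h-\Lambda)=0$, and $p(q)\ge h(m_L)-q\Lambda(m_L)=(1-q)\Lambda(m_L)$. $\square$

## 4. The inequality $P(\mathrm{Sing},q\varphi^u)<P(q\varphi^u)$ for $q<1$

We now have all the words for the question. Say that *the gap holds at $q$* if $P(\mathrm{Sing},q\varphi^u)<P(q\varphi^u)$. In plain terms: at the parameter $q$, do orbits that never see the singular set properly dominate? The case $\mathrm{Sing}=\emptyset$ is trivial and excluded. The following facts about a closed rank 1 manifold are known.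

1. If $\dim M=2$ and $\mathrm{Sing}\ne\emptyset$, then $P(\mathrm{Sing},q\varphi^u)=0<P(q\varphi^u)$ for all $q<1$.
2. In any dimension $h_{\rm top}(\mathrm{Sing})<h_{\rm top}(\mathcal F)$. Consequently the gap holds on some interval $(-q_0,q_0)$, $q_0>0$.
3. If $h_{\rm top}(\mathrm{Sing})=0$, the gap holds on $(-q_0,1)$.
4. There are 3-dimensional examples with $\mathrm{Sing}\neq\emptyset$ for which the gap holds for all $q\in\mathbb R$.

The question is posed in Keith Burns, Vaughn Climenhaga, Todd Fisher and Daniel J. Thompson, "Unique equilibrium states for geodesic flows in nonpositive curvature", arXiv:1703.10878 (2017). *Does the gap hold for all $q\in(-\infty,1)$ on every closed rank 1 manifold of dimension greater than 2 with $\mathrm{Sing}\ne\emptyset$?* The answer is no, in every dimension $n\ge3$.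

**Theorem.** Let $n=m+d$ with $m\ge1$, $d\ge2$, put $k=\max(2,m)$ and let $q_0\in(1/k,1)$. There are a closed connected $C^\infty$ Riemannian $n$-manifold $M$ of nonpositive curvature and rank 1, and a closed totally geodesic submanifold $N^d\subset M$ of constant curvature $-1/c^2$, such that with $\lambda:=(d-1)/c$:

1. $\mathrm{Sing}=T^1N\ne\emptyset$ and $P(\mathrm{Sing},q\varphi^u)=(1-q)\lambda$ for all $q\in\mathbb R$.
2. $P(q\varphi^u)=P(\mathrm{Sing},q\varphi^u)=(1-q)\lambda$ for all $q\in[q_0,1]$. So the gap fails on $[q_0,1)$.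
3. There is $q_*\in(0,q_0]$ such that $P(\mathrm{Sing},q\varphi^u)<P(q\varphi^u)$ if and only if $q\notin[q_*,1]$.

With $m=1$, every $n\ge3$ and every $q_0>\frac12$ occur. With $m$ large, every $q_0\in(0,1)$ occurs in some dimension.

## 5. Surfaces, and what convexity decides

*Surfaces by hand.* On a rank 1 surface, $\Lambda(m_L)=\int\mathrm{tr}\,U\,dm_L>0$. Otherwise the continuous function $\mathrm{tr}\,U\ge0$ vanishes identically, so $U=0$, (1) gives $R=0$, and every vector has full rank. Lemma 1 gives $p(q)\ge(1-q)\Lambda(m_L)>0$ for $q<1$. On $\mathrm{Sing}$ we saw $\varphi^u=0$, so by Lemma 1 invariant measures there have $h(\mu)\le\Lambda(\mu)=0$, and $P(\mathrm{Sing},q\varphi^u)=0$. This is Fact 1.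

*A first attempt in higher dimension.* Suppose $\mathrm{Sing}$ is as in item 1, so that $s(q):=P(\mathrm{Sing},q\varphi^u)=(1-q)\lambda$ is affine. Then $p-s$ is convex and nonnegative, it vanishes at $1$ by Lemma 1, and it is positive at $0$ by Fact 2. Can we conclude that it is positive on all of $(-\infty,1)$? Convexity shows that if the gap holds at some $q<1$ then it holds at every smaller $q'$: otherwise $p-s$ vanishes at $q'$ and at $1$, hence at $q$. Here the argument stops, since a nonnegative convex function with $(p-s)(0)>0=(p-s)(1)$ may vanish on an interval $[q_*,1]$ with $q_*<1$. So everything depends on $q$ close to $1$.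

*Where a failure could be.* By Lemma 1, if $\lambda<\Lambda(m_L)$ then $p(q)\ge(1-q)\Lambda(m_L)>s(q)$ for all $q<1$, and the gap holds. A failure needs a singular set that expands at least as fast as the Liouville average. This suggests a singular set $T^1N$ with $N$ of curvature $-1/c^2$ and $c$ tiny: then $\lambda=(d-1)/c$ is huge, while $N$ occupies very little of $M$.

## 6. Weights for tube visits and core arcs

We shall build $M$ so that $N$ has a tube around it, its lifts to $X$ have pairwise disjoint tubes, and the curvature is $-1$ outside the tubes (the *core*). We must show $P(q\varphi^u)\le(1-q)\lambda$. For a time interval $I$ of a geodesic define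
$$\omega(I)=\exp\Big(-q\int_I\mathrm{tr}\,U\,dt-(1-q)\lambda|I|\Big),\tag{3}$$
which is multiplicative under concatenation. By (2), it is enough that the sums of $\omega([0,L])$ over separated families of geodesics grow subexponentially in $L$. We cut each geodesic into visits to tubes and core arcs and sum the weights of all possible pieces. Two competing effects appear.

A core arc of length $S$ has about $e^{(n-1)S}$ possibilities and weight about $e^{-q(n-1)S-(1-q)\lambda S}$. Leaving the tube for time $S$ thus costs $e^{-(1-q)(\lambda-n+1)S}$, a huge price when $c$ is small. A tube visit whose shadow on the fibre $\mathbb H^d$ has length $\Theta$ has about $e^{(d-1)\Theta}$ possibilities, and expansion along the fibre contributes a weight about $e^{-(d-1)\Theta}$. These two cancel exactly, so long visits are not penalized at this level. We shall see in Section 10 that this breaks the estimate, and Section 11 repairs it with the expansion transverse to $N$.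

## 7. A cocompact lattice with well separated copies of $\mathbb H^d$

*This section supplies the fixed topology: a group $\Gamma$ acting on $\mathbb H^n$ and a copy $\mathcal P$ of $\mathbb H^d$ with compact quotient whose $\Gamma$-translates are at distance at least $6$.*

**Step 1: the lattice $\Gamma_0$ and the subspace $\mathcal P$.** Let $f=\sum_{i=1}^nx_i^2-\sqrt2\,x_0^2$, of signature $(n,1)$, and model $\mathbb H^n$ as the sheet $x_0>0$ of $\{f=-1\}$. Let $\Gamma_0\subset O(f;\mathbb Z[\sqrt2])$ be the subgroup preserving this sheet. The Galois conjugate $\sum x_i^2+\sqrt2\,x_0^2$ is positive definite, so $\Gamma_0$ is discrete and cocompact (Borel–Harish-Chandra, Mostow–Tamagawa). Let $r_0\in\Gamma_0$ be $-1$ on $x_1,\dots,x_m$ and $+1$ on the other coordinates. Its fixed set $\mathcal P\cong\mathbb H^d$ is totally geodesic. The group of the same kind for the form in $x_0,x_{m+1},\dots,x_n$, extended by the identity, lies in $\mathrm{Stab}_{\Gamma_0}(\mathcal P)$. By the same theorem in dimension $d$, the stabilizer is cocompact on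 $\mathcal P$.

**Step 2: pass to a subgroup that moves every point far.** Let $K_0$ be compact with $\Gamma_0K_0=\mathbb H^n$. By proper discontinuity, the set $\mathcal E$ of $g\in\Gamma_0\setminus\{1\}$ moving some point of $K_0$ by at most $12$ is finite. Each $g\in\mathcal E$ has a nonzero entry in $g-I$, and a nonzero element of $\mathbb Z[\sqrt2]$ is divisible by only finitely many positive integers. So some integer $l$ has the property that no $g\in\mathcal E$ is congruent to $I$ mod $l$. Let $\Gamma\lhd\Gamma_0$ be the principal congruence subgroup mod $l$. It is the kernel of reduction into a finite group, hence normal of finite index. Suppose $\gamma\in\Gamma\setminus\{1\}$ moves $x=gy$, $g\in\Gamma_0$, $y\in K_0$, by at most $12$. Then $g^{-1}\gamma g$ moves $y$ by at most $12$ and lies in $\Gamma$, so it is in $\mathcal E\cap\Gamma=\emptyset$. Hence every nontrivial element of $\Gamma$ moves every point by more than $12$. In particular $\Gamma$ acts freely and cocompactly.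

**Step 3: separate the translates of $\mathcal P$.** Let $g\in\Gamma$, $x\in\mathcal P$, $y\in g\mathcal P$, and $r_1=gr_0g^{-1}$, whose fixed set is $g\mathcal P$. Then $r_0r_1=(r_0gr_0^{-1})g^{-1}\in\Gamma$ by normality, and since $r_0x=x$, $r_1y=y$,
$$d(r_0r_1x,x)=d(r_1x,x)\le d(r_1x,r_1y)+d(y,x)=2d(x,y).$$
If $r_0r_1\ne1$, then $d(x,y)>6$. If $r_0r_1=1$, then $r_0=r_1$ and $g\mathcal P=\mathcal P$. So distinct $\Gamma$-translates of $\mathcal P$ have distance at least $6$, and the open $3$-tubes around them are pairwise disjoint. Let $H=\mathrm{Stab}_\Gamma(\mathcal P)$. It has finite index in $\mathrm{Stab}_{\Gamma_0}(\mathcal P)$, so it acts freely and cocompactly on $\mathcal P$.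

## 8. Warping the tubes

*We now change the metric inside the tubes so that $\mathcal P$ acquires curvature $-1/c^2$ and flat transverse directions, and the curvature stays negative elsewhere.*

**Definition 5 (warped product).** For $\phi>0$ on a Riemannian manifold $B$, the product $B\times_\phi F$ is $B\times F$ with metric $g_B+\phi^2g_F$. For lifted base fields $x,y$ and fibre fields $v,w$,
$$\nabla_xy=\nabla^B_xy,\qquad\nabla_xv=\nabla_vx=\frac{x\phi}{\phi}v,\qquad\nabla_vw=\nabla^F_vw-\frac{\langle v,w\rangle}{\phi}\nabla\phi.\tag{4}$$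

*Example.* Every point of $\mathbb H^n$ can be written $\sinh r\,\omega+\cosh r\,p$ with $p\in\mathcal P$ and $\omega$ a unit vector in the span of the first $m$ coordinates. The metric becomes $dr^2+\sinh^2r\,g_{S^{m-1}}+\cosh^2r\,g_{\mathbb H^d}$. So $\mathbb H^n=\mathbb H^m\times_{\cosh r}\mathbb H^d$ with $r$ the distance to the center of $\mathbb H^m$ (and $\mathbb H^1=\mathbb R$). The stabilizer of $\mathcal P$ in $\mathrm{Isom}(\mathbb H^n)$ preserves this linear splitting, so it acts through $O(m)\times\mathrm{Isom}(\mathbb H^d)$. The open $3$-tube around $\mathcal P$ is $B_3\times\mathbb H^d$, where $B_s\subset\mathbb H^m$ is the ball of radius $s$.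

**Step 1: the warping function.** For $c\in(0,1)$ we construct an even $\phi=\phi_c\in C^\infty(\mathbb R)$ with
$$\phi(0)=c,\quad\phi'(0)=\phi''(0)=0,\quad\phi''(r)>0\ (r\ne0),\quad\phi(r)=\cosh r\ (|r|\ge2).$$
Take $f_0\ge0$ even and smooth, $f_0(0)=0$, $f_0>0$ off $0$, $f_0=\cosh$ for $|r|\ge2$, $I_1:=\int_0^2f_0\le\frac1{10}$, and put $I_2:=\int_0^2(2-s)f_0(s)\,ds\le\frac15$. Let $\rho_1,\rho_2\ge0$ be smooth even functions whose restrictions to $r>0$ are unit-mass bumps, symmetric about $\frac12$ and $\frac32$, supported in $(\frac14,\frac34)$ and $(\frac54,\frac74)$. Put $\phi''=f_0+\alpha\rho_1+\beta\rho_2$, $\phi(0)=c$, $\phi'(0)=0$. Since $\phi(2)=c+\int_0^2(2-s)\phi''(s)\,ds$, the conditions $\phi'(2)=\sinh2$, $\phi(2)=\cosh2$ are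
$$\alpha+\beta=\sinh2-I_1,\qquad\tfrac32\alpha+\tfrac12\beta=\cosh2-c-I_2 .$$
The solution is $\alpha=(\cosh2-c-I_2)-\frac12(\sinh2-I_1)$ and $\beta=\frac32(\sinh2-I_1)-(\cosh2-c-I_2)$. With $\cosh2\approx3.762$ and $\sinh2\approx3.627$ we get $\alpha>2.56-1.82>0.7$ and $\beta>5.28-3.77>1.5$. Both are positive, so $\phi''>0$ off $0$. For $|r|\ge2$, $\phi''=\cosh$, and the two conditions at $2$ give $\phi=\cosh$ there. Note that $\phi$ increases on $[0,2]$, so $c\le\phi\le\cosh2$ for $|r|\leq 2$.

**Step 2: the manifold.** On the $3$-tube replace the metric by $g_{\mathbb H^m}+\phi(r)^2g_{\mathbb H^d}$. It is smooth since $\phi$ is even, invariant under $O(m)\times\mathrm{Isom}(\mathbb H^d)\supset H$, and equal to the old metric where $2\le r<3$. Do the same $\Gamma$-equivariantly on all translates. Let $X$ be $\mathbb H^n$ with the resulting smooth $\Gamma$-invariant metric, $M=\Gamma\backslash X$, and $N=H\backslash\mathcal P\subset M$, embedded because distinct translates of $\mathcal P$ are disjoint. Outside the closed $2$-tubes the metric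 is hyperbolic; call this region the core.

**Step 3: curvature is $\le0$, and negative off $N$.** On $\mathbb H^m$, $\mathrm{Hess}\,\phi(r)=\phi''dr^2+\phi'\coth r\,(g-dr^2)$ (just $\phi''dr^2$ for $m=1$). It is positive definite for $r>0$ and $0$ at $r=0$. For $x,y$ tangent to the base and $v,w$ tangent to the fibre, the warped product formula (Bishop–O'Neill) is
$$\begin{aligned}\langle R(x+v,y+w)(y+w),x+v\rangle=&-|x\wedge y|^2-\frac{1+|\nabla\phi|^2}{\phi^2}|v\wedge w|^2\\&-\frac1\phi\big[\mathrm{Hess}\phi(x,x)|w|^2-2\,\mathrm{Hess}\phi(x,y)\langle v,w\rangle+\mathrm{Hess}\phi(y,y)|v|^2\big].\end{aligned}\tag{5}$$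
By Cauchy–Schwarz for $\mathrm{Hess}\,\phi\ge0$ and for $\langle v,w\rangle$, the bracket is at least $\big(\sqrt{\mathrm{Hess}\phi(x,x)}\,|w|-\sqrt{\mathrm{Hess}\phi(y,y)}\,|v|\big)^2\ge0$. So $K\le0$.

Suppose $r>0$ and some plane has $K=0$. All terms of (5) vanish. From $v\wedge w=0$ we may choose the basis of the plane so that $w=0$, and then $y\ne0$. The bracket is now $\mathrm{Hess}\phi(y,y)|v|^2=0$, so $v=0$ and the plane lies in the base. That is impossible for $m=1$, and for $m\ge2$ it contradicts $|x\wedge y|=0$. Hence all sectional curvatures are negative off $N$.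

**Step 4: $\mathrm{Sing}=T^1N$, and $M$ has rank 1.** At $r=0$, $\nabla\phi=0$. By (4), $\mathcal P$ is totally geodesic, with metric $c^2g_{\mathbb H^d}$ of curvature $-1/c^2$. A constant base vector $e\in T_0\mathbb H^m$ satisfies $\nabla_ve=\frac{e\phi}\phi v=0$ for $v$ tangent to $\mathcal P$, so $e$ is parallel along geodesics of $\mathcal P$. By (5) and $\mathrm{Hess}\,\phi(0)=0$, $\langle R(e,\dot\gamma)\dot\gamma,e\rangle=0$. Since $R_t\le0$ is symmetric, $R(e,\dot\gamma)\dot\gamma=0$. So $e$ is a parallel Jacobi field, and $T^1N\subset\mathrm{Sing}$. If $v\notin T^1N$, then $\gamma_v$ has a point off $N$. A parallel Jacobi field $E$ satisfies $R(E,\dot\gamma)\dot\gamma=0$, and at that point negative curvature forces $E\parallel\dot\gamma$. Being parallel, $E\parallel\dot\gamma$ everywhere, so $v$ has rank 1. Therefore $\mathrm{Sing}=T^1N$ and $\mathrm{Reg}\ne\emptyset$.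

**Step 5: how geodesics meet tubes.** Within the $3$-tube the metric is at least $dr^2$. A curve from a point of the $3$-tube to $\mathcal P$ either stays in the tube and has length $\ge r$, or leaves it and has length $\ge3>r$. Radial curves realize $r$. So $r=d_X(\cdot,\mathcal P)$ in the $3$-tube, and points outside it are at distance $\ge3$ from $\mathcal P$. Since $\mathcal P$ is closed, complete and totally geodesic in the Hadamard manifold $X$, it is convex: any two of its points are joined by a geodesic of $\mathcal P$, which is the geodesic of $X$. So $d_X(\cdot,\mathcal P)$ is convex and $\mathcal T:=\{r\le2\}$ is convex. Hence a geodesic meets each tube $g\mathcal T$ in a (possibly empty) closed interval. A curve between distinct tubes crosses two disjoint shells $\{2\le r<3\}$, so a geodesic arc between visits to two different tubes has length $\ge2$.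

## 9. Riccati comparison, core arcs, and item 1

*The next lemma turns lower bounds for $U$ at one time into lower bounds for $\int\mathrm{tr}\,U$.*

**Lemma 2 (comparison).** Let $\tilde U$ be a symmetric Riccati solution along the same geodesic with $0\le\tilde U(t_0)\le U(t_0)$. It exists and is $\ge0$ for all $t\ge t_0$, satisfies $\tilde U\le U$ there, and $\int_{t_0}^{t_1}\mathrm{tr}\,U\ge\int_{t_0}^{t_1}\mathrm{tr}\,\tilde U=\log\det J(t_1)$, where $J$ is the Jacobi tensor with $J(t_0)=I$, $J'(t_0)=\tilde U(t_0)$. More generally, $\int_{s}^{t_1}\mathrm{tr}\,U\ge\int_s^{t_1}\mathrm{tr}\,\tilde U$ for $t_0\le s\le t_1$.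

*Proof.* We have $\langle Jw,J'w\rangle'=|J'w|^2-\langle RJw,Jw\rangle\ge0$ and $\langle Jw,J'w\rangle(t_0)\ge0$. So $\langle Jw,J'w\rangle\ge0$ for $t\ge t_0$, $|Jw|$ is nondecreasing, $J$ is invertible, and $\tilde U=J'J^{-1}\ge0$. The difference $D=U-\tilde U$ satisfies
$$D'=-(U^2-\tilde U^2)=-\tfrac12\big[(U+\tilde U)D+D(U+\tilde U)\big].$$
Hence $D(t)=G\,D(t_0)\,G^\top$ with $G'=-\frac12(U+\tilde U)G$, $G(t_0)=I$, and $D\ge0$. Take traces and integrate, using $(\log\det J)'=\mathrm{tr}\,\tilde U$. $\square$

**Core arcs.** On an arc of length $S$ in the core, $K=-1$ and $\tilde U=\tanh(t-t_0)I$ is a Riccati solution starting at $0\le U(t_0)$. So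
$$\int\mathrm{tr}\,U\ge(n-1)\log\cosh S\ge(n-1)(S-\log2),\qquad U(\text{end})\ge\tanh S\cdot I.\tag{6}$$

**Proof of item 1.** Along a geodesic of $N$ the base directions are parallel with $R_t=0$, and the $d-1$ fibre directions orthogonal to $\dot\gamma$ have $R_t=-c^{-2}$. So $U$ is $0$ on base directions and $1/c$ on the fibre directions, $U$ is constant along the orbit, and $\varphi^u\equiv-(d-1)/c=-\lambda$ on $T^1N$. The flow there is the geodesic flow of a closed $d$-manifold of curvature $-1/c^2$, with entropy $\lambda$. So $P(\mathrm{Sing},q\varphi^u)=\lambda-q\lambda=(1-q)\lambda$. $\square$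

## 10. Geodesics in a tube: expansion along the fibre

**Step 1: conserved quantities.** Let $\gamma=(\beta,\eta)$ be a unit speed geodesic in $\mathcal T=\bar B_2\times_\phi\mathbb H^d$. By (4) the geodesic equation reads $D_t\dot\beta=\phi|\dot\eta|^2\nabla\phi$ and $D_t\dot\eta=-2\frac{\dot\phi}\phi\dot\eta$, where $|\dot\eta|$ and $D_t\dot\eta$ refer to $g_{\mathbb H^d}$ and $\phi(t)=\phi(\beta(t))$. So $\ell:=\phi^2|\dot\eta|$ is constant, $\eta$ runs along a geodesic of $\mathbb H^d$, and $D_t\dot\beta=\frac{\ell^2}{\phi^3}\nabla\phi$. Let $\theta$ be the $g_{\mathbb H^d}$-arclength of $\eta$, so $\dot\theta=\ell/\phi^2$. Then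
$$\ddot\phi=\mathrm{Hess}\phi(\dot\beta,\dot\beta)+\ell^2|\nabla\phi|^2/\phi^3\ge0,\tag{7}$$
so $\phi(t)$ is convex, with $c\le\phi\le\cosh2$. Over a time interval of length $\tau$ let $\Theta$ be the increment of $\theta$. It equals the $\mathbb H^d$-distance between the endpoints of $\eta$. Unit speed gives $\phi\dot\theta\le1$, so $\tau\ge c\,\Theta$.

**Step 2: split the Jacobi equation** ($\ell>0$). *We separate the $d-1$ fibre directions, where everything is explicit, from the $m$ others.* Let $\alpha\subset\mathbb H^d$ be the geodesic containing $\eta$ and $Q=\bar B_2\times\alpha$. The group $O(d-1)$ of isometries of $\mathbb H^d$ fixing $\alpha$ pointwise acts isometrically on $\mathcal T$ with fixed set $Q$. So $Q$ is totally geodesic, and $TQ$ and its normal bundle $\nu$ (of rank $d-1$) are parallel along $\gamma$. The group fixes $\gamma$ pointwise, so $R_t$ commutes with it. It acts trivially on $TQ$ and by the standard representation on $\nu$. Hence $R_t$ preserves both and $R_t|_\nu$ is a scalar.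

Let $E$ be a parallel $g_{\mathbb H^d}$-unit normal field along $\alpha$. Since $E\perp\dot\eta$, (4) gives $D_tE=\frac{\dot\phi}\phi E$ along $\gamma$, so $E/\phi$ is a parallel unit field in $\nu$. In $\mathbb H^d$, $e^{\pm\theta}E$ is a Jacobi field along $\alpha$; let $\eta_s$ be a variation of $\alpha$ by unit speed geodesics with this variation field. The curves $(\beta(t),\eta_s(\theta(t)))$ satisfy the geodesic equations with the same $\ell$, so $e^{\pm\theta}E=\phi e^{\pm\theta}\cdot(E/\phi)$ are Jacobi fields in $X$. So the scalar Jacobi equation on $\nu$ has the independent solutions $\phi e^\theta$ and $\phi e^{-\theta}$.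

Riccati solutions whose initial value is a multiple of $I$ are therefore block diagonal for $(TQ\cap\dot\gamma^\perp)\oplus\nu$ (ranks $m$ and $d-1$), and on $\nu$ they are $y'/y$ with $y=\phi(Ae^\theta+Be^{-\theta})$. If $\theta(\sigma)=0$, $y(\sigma)=1$, $y'(\sigma)=a$, then
$$A+B=\frac1{\phi(\sigma)},\qquad A-B=\frac{a\,\phi(\sigma)-\dot\phi(\sigma)}\ell,\tag{8}$$
because $y'(\sigma)=\dot\phi(\sigma)(A+B)+\phi(\sigma)\dot\theta(\sigma)(A-B)$.

**Lemma A.** Let $I$ be the time interval (possibly unbounded) that a complete geodesic $\gamma$ spends in $\mathcal T$, $[s,s']\subset I$ compact, $\Theta=\theta(s')-\theta(s)$. Then $\int_s^{s'}\mathrm{tr}\,U\ge(d-1)(\Theta-C_1)$ with $C_1=\log\frac{2\cosh2}c$.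

*Proof.* If $\ell=0$ or $s=s'$, then $\Theta=0$ and the claim holds since $\mathrm{tr}\,U\ge0$. Otherwise, for $\sigma\in I$, $\sigma\le s$, compare with the solution $\tilde U(\sigma)=0$, normalizing $\theta(\sigma)=0$, $y(\sigma)=1$, $y'(\sigma)=0$. Both blocks of $\tilde U$ are $\ge0$, so by Lemma 2 $\int_s^{s'}\mathrm{tr}\,U\ge(d-1)\log\frac{y(s')}{y(s)}$. Moreover
$$\frac{y(s')}{y(s)}=\frac{\phi(s')}{\phi(s)}\,e^\Theta\,\frac{A+Be^{-2\theta(s')}}{A+Be^{-2\theta(s)}},\qquad\frac{\phi(s')}{\phi(s)}\ge\frac c{\cosh2}.\tag{9}$$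
It suffices to make the last fraction $\ge\frac12$ for some $\sigma$.

(i) Suppose $\inf I=t_->-\infty$. Take $\sigma=t_-$. Here $\phi(t_-)=\cosh2$ and $\phi\le\cosh2$ afterwards, so $\dot\phi(t_-)\le0$. By (8) with $a=0$, $A+B>0$ and $A-B\ge0$, so $A>0$ and $B\le A$. If $B\le0$, then $A+Be^{-2\theta}$ is nondecreasing in $\theta\ge0$ and positive at $\theta=0$, so the fraction is $\ge1$. If $0<B\le A$, numerator and denominator lie in $[A,2A]$, so the fraction is $\ge\frac12$.

(ii) Suppose $\inf I=-\infty$. By (7), $\phi(t)$ is convex and bounded on $(-\infty,s']$, so $\dot\phi(\sigma)\to0$ as $\sigma\to-\infty$. Thus $A-B\to0$ while $A+B\ge1/\cosh2$, and eventually $A>0$ and $|B|\le2A$. Since $\theta(s)\ge\ell(s-\sigma)/\cosh^22\to\infty$, the fraction tends to $1$. $\square$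

**What Lemma A gives, and where it stops.** By Lemma A and $\lambda\tau\ge\lambda c\Theta=(d-1)\Theta$, a visit has weight $\omega\le e^{(d-1)C_1}e^{-(d-1)\Theta}$. Visits will be indexed by elements $h\in H$, with $\Theta\ge d_h:=d_{\mathbb H^d}(D_P,hD_P)$, where $D_P\subset\mathbb H^d$ is compact with $HD_P=\mathbb H^d$. So we need $\sum_he^{-(d-1)d_h}$, and this sum diverges. Indeed, fix $x_0\in D_P$. If $y\in hD_P$ is within $s$ of $x_0$ then $d_h\le s$, so the sets $hD_P$ with $d_h\le s$ cover the ball of radius $s$. Hence $N(s):=\#\{h:d_h\le s\}\ge \mathrm{const}\cdot e^{(d-1)s}$ for $s\ge1$, and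
$$\sum_he^{-(d-1)d_h}=(d-1)\int_0^\infty N(s)e^{-(d-1)s}\,ds=\infty .$$
On a segment of length $L$ we have $\Theta\le L/c$, and the truncated sum is of order $L$. One such factor is harmless, but a segment of length $L$ may make a number of visits proportional to $L$, and no $c$ independent of $L$ makes (cost of a core arc)$\,\times L$ small.

The remedy is to use the $m$ directions of $TQ\cap\dot\gamma^\perp$ as well. Convexity of Jacobi norms shows that each of them grows at least linearly during a visit, giving an extra factor $(1+\kappa c\Theta)^{-mq}$ for some $\kappa>0$. Then $\sum_ii^{-mq}$ converges if $mq>1$, which is fine for $m\ge2$ and $q>1/m$. For $m=1$ linear growth is not enough for any $q<1$, and we must prove quadratic growth.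

## 11. Expansion transverse to $N$

**Lemma B.** Let $[t_-,t_+]$ be a complete visit of $\gamma$ to $\mathcal T$ ($t_\pm$ finite), with $U(t_-)\ge\kappa I$, $\kappa:=\tanh2$. Then $\int_{t_-}^{t_+}\mathrm{tr}\,U\ge(d-1)(\Theta-\log2)+\log Z$ with $Z\ge\max(1,b(c\Theta)^k)$, where $b=\frac18$ if $m=1$ and $b=\kappa^m$ if $m\ge2$.

*Proof.* If $\ell=0$ or $t_-=t_+$, then $\Theta=0$ and $Z=1$ works. Otherwise compare with $\tilde U(t_-)=\kappa I$.

**Step 1: the fibre block.** By (8) with $\sigma=t_-$ and $a=\kappa$, $A+B>0$ and $A-B\ge0$, since $\dot\phi(t_-)\le0$. As in case (i) of Lemma A the fraction in (9) with $s=t_-$, $s'=t_+$ is $\ge\frac12$. Since $\phi(t_-)=\phi(t_+)=\cosh2$, we get $y(t_+)\ge\frac12e^\Theta$. So the fibre block contributes at least $(d-1)(\Theta-\log2)$.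

**Step 2: the other block, first estimate.** Let $Z$ be the determinant of the Jacobi tensor $J(t_+)$ on $TQ\cap\dot\gamma^\perp$. Norms of Jacobi fields are convex and $|Jw|'(t_-)=\kappa|w|$, so $|J(t_+)w|\ge(1+\kappa\tau)|w|$ and $Z\ge(1+\kappa\tau)^m\ge(1+\kappa c\Theta)^m$. This gives $Z\ge1$, and settles $m\ge2$, where $k=m$.

**Step 3: $m=1$, a second Jacobi field and the Wronskian.** Now $k=2$. If $\Theta<1$, then $b(c\Theta)^2<1\le Z$. We show $Z\ge c\,\Theta^2/8$ if $\Theta\ge1$; this suffices since $c<1$. Write $\beta=x\in[-2,2]$, with entry at $x=2$ (by the symmetry $x\mapsto-x$). Here $Q$ is the totally geodesic surface with metric $dx^2+\phi^2d\theta^2$, of curvature $-\phi''/\phi$. So $Z=z(t_+)$ with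
$$z''=\frac{\phi''}\phi z,\qquad z(t_-)=1,\quad z'(t_-)=\kappa.$$
From Step 1 of Section 10, $\dot x^2=1-\ell^2/\phi^2$ and $\ddot x=\ell^2\phi'/\phi^3$. The isometries $\theta\mapsto\theta+\mathrm{const}$ of $Q$ suggest the function $\zeta=\phi(x)\dot x$. It satisfies
$$\zeta'=\phi'\dot x^2+\phi\ddot x=\phi'(x)\Big(\dot x^2+\frac{\ell^2}{\phi^2}\Big)=\phi'(x),\qquad\zeta''=\phi''\dot x=\frac{\phi''}\phi\zeta ,$$
so it solves the same equation as $z$. With $B_0:=\sqrt{\cosh^22-\ell^2}$ we have $\zeta(t_-)=-B_0$ and $\zeta'(t_-)=\phi'(2)=\sinh2$. So the constant Wronskian is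
$$W=z\zeta'-z'\zeta=\sinh2+\kappa B_0\ge\sinh2.$$

**Step 4: exclude two values of $\ell$.** Since $\ell\le\phi$, $\ell\le\cosh2$. If $\ell=c$, then $\dot x$ vanishes only where $\phi=c$, i.e. at $x=0$. The solution never reaches $0$: there $\dot x=0$, and uniqueness with the solution $x\equiv0$ (recall $\phi'(0)=0$) would force $x\equiv0$. So $x$ decreases forever in $(0,2]$ and the visit is infinite, which is excluded. If $\ell=\cosh2$, then $\dot x(t_-)=0$ and $\ddot x(t_-)>0$, so the visit is one instant, which is excluded. The geodesic either crosses $x=0$ or bounces back.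

**Step 5: crossing, $0<\ell<c$.** Here $\phi\ge c>\ell$, so $\dot x<0$ and $\zeta<0$ throughout, the exit is at $x=-2$, and $\zeta(t_+)=-B_0$. From $(z/\zeta)'=-W/\zeta^2$,
$$z(t_+)=1+B_0W\int_{t_-}^{t_+}\frac{dt}{\zeta^2}.$$
Let $g=(\phi^2-\ell^2)^{-1/2}$. Then $|\dot x|=1/(\phi g)$, so $dt=\phi g\,|dx|$ and $|\zeta|=1/g$. Hence
$$\int\frac{dt}{\zeta^2}=\int_{-2}^2\phi g^3\,dx\ge c\int_{-2}^2g^3\,dx,\qquad\Theta=\int\frac\ell{\phi^2}\,dt=\int_{-2}^2\frac\ell\phi\,g\,dx\le\int_{-2}^2g\,dx .$$
Hölder gives $\Theta^3\le\big(\int g\big)^3\le4^2\int g^3$, i.e. $\int g^3\ge\Theta^3/16$. Since $\ell<c<1$, $B_0\ge\sqrt{\cosh^22-1}=\sinh2$. So $z(t_+)\ge\sinh^2(2)\,c\,\Theta^3/16\ge c\,\Theta^2/8$ for $\Theta\ge1$, using $\sinh 2>2$.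

**Step 6: bounce, $c<\ell<\cosh2$.** The geodesic turns at $x_*\in(0,2)$ with $\phi(x_*)=\ell$, at a time $t_0$. There $\zeta=0$ and $\zeta'=\phi'(x_*)=:\phi'_*>0$, so $z(t_0)=W/\phi'_*$. Since $z>0$ is convex with $z'(t_-)\ge0$, it is nondecreasing, and $z(t_+)\ge z(t_0)\ge\sinh2/\phi'_*$. A small $\phi'_*$ is thus good for $z$, and it is exactly what makes $\Theta$ large: by convexity of $\phi$, $\phi^2-\ell^2\ge2\ell(\phi-\ell)\ge2\ell\phi'_*(x-x_*)$ on $[x_*,2]$, so
$$\Theta=2\int_{x_*}^2\frac\ell\phi\frac{dx}{\sqrt{\phi^2-\ell^2}}\le2\int_{x_*}^2\frac{dx}{\sqrt{2\ell\phi'_*(x-x_*)}}\le\frac{4\sqrt2}{\sqrt{2\ell\phi'_*}},\qquad\text{i.e.}\quad\frac1{\phi'_*}\ge\frac{\ell\,\Theta^2}{16}\ge\frac{c\,\Theta^2}{16}.$$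
As $\sinh2>2$, $z(t_+)\ge c\,\Theta^2/8$. $\square$

## 12. Coding geodesics and the upper bound for the pressure

Fix $q\in(1/k,1)$. In this section $C,C_2$ denote constants depending only on $\Gamma,\mathcal P,n,m,d$ and the compact sets below (and $C_3(q)$ also on $q$), not on $c$. Dependence on $c$ is always indicated.

**Step 1: compact sets and orbit counts.** Let $D_P\subset\mathbb H^d$ be compact with $HD_P=\mathbb H^d$. Put $D=\bar B_2\times D_P$; since $H$ acts through $O(m)\times\mathrm{Isom}(\mathbb H^d)$, $HD=\mathcal T$. Let $K\supset D$ be compact with $\Gamma K=X$. These are subsets of the fixed space $\mathbb H^n$ with its fixed $\Gamma$-action and do not depend on $c$. Put $d_u=d_{\rm hyp}(K,uK)$ for $u\in\Gamma$ and $d_h=d_{\mathbb H^d}(D_P,hD_P)$ for $h\in H$. For $s\ge0$,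
$$\#\{u:d_u\le s\}\le Ce^{(n-1)s},\qquad\#\{h:d_h\le s\}\le Ce^{(d-1)s}.\tag{10}$$
Indeed, fix $x_0\in K$. If $d_u\le s$ then $d(x_0,ux_0)\le s+2\,\mathrm{diam}K$. The radius $6$ balls about the points $ux_0$ are disjoint because nontrivial elements move points by more than $12$, and they lie in a ball of radius $s+2\,\mathrm{diam}K+6$, of volume at most $Ce^{(n-1)s}$. The same argument in $\mathcal P$ gives the second bound.

**Step 2: the code of a segment.** Let $\gamma:[0,L]\to X$ be a geodesic segment with $\gamma(0)\in K$. Let $[s_1,s_1'],\dots,[s_j,s_j']$ be the successive intervals of $[0,L]$ spent in tubes (in pairwise different tubes, by Step 5 of Section 8). Each tube is $gHD$, so we can choose $a_i,a_i'\in\Gamma$ with $\gamma(s_i)\in a_iD$, $\gamma(s_i')\in a_i'D$, $h_i:=a_i^{-1}a_i'\in H$. Choose $e\in\Gamma$ with $\gamma(L)\in eK$. Set $u_0=a_1$, $u_i=a_i'^{-1}a_{i+1}$ for $1\le i<j$, $u_j=a_j'^{-1}e$ (and $u_0=e$ if $j=0$). The code is $(j;u_0,h_1,u_1,\dots,h_j,u_j)$. It determines $e=u_0h_1u_1\cdots h_ju_j$.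

We now bound the weight (3) of each piece by a quantity depending only on its code letter. Put $\delta_c=(1-q)(\lambda-(n-1))$ and take $c$ so small that $\delta_c\ge1$. Put $\Lambda_0=q(n-1)+(1-q)\lambda=(n-1)+\delta_c$.

**Step 3: core pieces.** A core piece with increment $u$ and length $S$ is, after translation, a hyperbolic path from $K$ to $uK$, so $S\ge d_u$. By (6), $\omega\le2^{n-1}e^{-\Lambda_0S}$. The inner pieces $u_1,\dots,u_{j-1}$ have $S\ge2$. If the segment starts or ends in a tube, the first or last core piece is degenerate, with $S=0$, $\omega=1$ and $d_u=0$, and the bound $\omega\le2^{n-1}e^{-\Lambda_0d_u}$ still holds. Group the $u$ by $d_u\le2$ and $i<d_u\le i+1$ and use (10) and $\delta_c\ge1$: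
$$W_{\rm core}:=\sum_u2^{n-1}e^{-\Lambda_0\max(d_u,2)}\le C\Big(e^{2(n-1)-2\Lambda_0}+\sum_{i\ge2}e^{(n-1)(i+1)-\Lambda_0i}\Big)\le C_2e^{-2\delta_c},$$
because $e^{(n-1)(i+1)-\Lambda_0i}=e^{n-1}e^{-\delta_ci}$. In the same way
$$W'_{\rm core}:=\sum_u2^{n-1}e^{-\Lambda_0d_u}\le C_2 .$$

**Step 4: inner tube pieces** ($2\le i\le j-1$). These are complete visits, preceded by a core arc of length $\ge2$, so $U(s_i)\ge\tanh2\cdot I$ by (6) and Lemma B applies. After translation by $a_i^{-1}$ the shadow on $\mathbb H^d$ runs from $D_P$ to $h_iD_P$, so $\Theta\ge d_{h_i}$. With $\tau\ge c\,\Theta$ and $\lambda c=d-1$,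
$$\omega\le2^{d-1}e^{-q(d-1)\Theta}Z^{-q}e^{-(1-q)(d-1)\Theta}\le\beta(\Theta):=2^{d-1}e^{-(d-1)\Theta}\min\big(1,b^{-q}(c\Theta)^{-kq}\big),$$
and $\beta$ is nonincreasing. Group the $h$ by $i\le d_h<i+1$. By (10), since $kq>1$ and $c<1$,
$$W_{\rm tube}:=\sum_{h\in H}\beta(d_h)\le\sum_{i\ge0}Ce^{(d-1)(i+1)}\beta(i)\le C\Big(1+b^{-q}c^{-kq}\sum_{i\ge1}i^{-kq}\Big)\le C_3(q)\,c^{-k}.$$
This is the sum that diverged in Section 10, and the factor $Z^{-q}$ has made it finite.

**Step 5: outer tube pieces** ($i=1,j$). Here we only have Lemma A, so $\omega\le e^{(d-1)C_1}e^{-(d-1)\Theta}$ with $d_{h_i}\le\Theta\le L/c$. By (10) the sum of $e^{(d-1)C_1}e^{-(d-1)d_h}$ over $h$ with $d_h\le L/c$ is at most $E_L:=C(c)(1+L)$. There are at most two such pieces, so the linear growth is harmless.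

**Step 6: choose $c$ and sum over codes.** Since $\lambda=(d-1)/c$,
$$W_{\rm core}W_{\rm tube}\le C_2C_3(q)\,c^{-k}\exp\Big(-2(1-q)\big(\tfrac{d-1}c-n+1\big)\Big)\longrightarrow0\qquad(c\to0).$$
Fix $c$ with $W_{\rm core}W_{\rm tube}\le\frac12$. A code with $j\ge2$ has $2$ outer and $j-1$ inner core pieces, and $2$ outer and $j-2$ inner tube pieces. Codes with $j=0$ have one core piece, bounded as an outer piece, and codes with $j=1$ have two outer core pieces and one outer tube piece. As $\omega$ is multiplicative,
$$\sum_{\rm codes}\ \sup_{\gamma\in{\rm code}}\omega([0,L])\le W'_{\rm core}+W'^2_{\rm core}E_L+W'^2_{\rm core}E_L^2W_{\rm core}\sum_{j\ge2}(W_{\rm core}W_{\rm tube})^{j-2}\le C(c)(1+L)^2.\tag{11}$$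

**Step 7: from codes to pressure.** Let $E\subset T^1M$ be $(T,\delta)$-separated and $L=T+1$. By the choice of the metric $d$, $\max_{0\le t\le T}d(f_tv,f_tw)=\max_{0\le t\le L}d_M(\gamma_v(t),\gamma_w(t))$. Lift each $\gamma_v|_{[0,L]}$, $v\in E$, so that $\gamma(0)\in K$, and choose a code for it. Cover $K$ by $N_\delta$ sets of $d_X$-diameter $\le\delta$. If two lifts have the same code (hence the same $e$), start in the same covering set and end in the $e$-translate of the same covering set, then by convexity of distance in $X$ they stay within $\delta$ on $[0,L]$, so the two vectors are not $(T,\delta)$-separated. Hence each code contains at most $N_\delta^2$ elements of $E$. By (2), boundedness of $\mathrm{tr}\,U$ on $[T,L]$, the definition (3) and (11),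
$$\sum_{v\in E}e^{q\int_0^T\varphi^u(f_tv)\,dt}\le C(c)\sum_{v\in E}e^{-q\int_0^L\mathrm{tr}\,U(f_tv)\,dt}\le C(c)\,N_\delta^2\,e^{(1-q)\lambda L}(1+L)^2 .$$
Hence $P(q\varphi^u)\le(1-q)\lambda$. Since $P(q\varphi^u)\ge P(\mathrm{Sing},q\varphi^u)=(1-q)\lambda$ by item 1,
$$P(q\varphi^u)=P(\mathrm{Sing},q\varphi^u)=(1-q)\lambda.\tag{12}$$
This already answers the question in the negative, for instance with $n=3$, $m=1$, $d=2$, $q=\frac34$.

## 13. The exact set of $q$ with a gap

Apply Section 12 with $q=q_0$, taking $c$ possibly smaller as required in Step 3 below. Put $s(q)=(1-q)\lambda=P(\mathrm{Sing},q\varphi^u)\le p(q)$.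

**Step 1: item 2.** By (12), $p(q_0)=s(q_0)$, and by Lemma 1, $p(1)=0=s(1)$. Since $p$ is convex, $s$ is affine and $p\ge s$, we get $p=s$ on $[q_0,1]$.

**Step 2: item 3 for $q\le1$.** The function $p-s\ge0$ is convex and continuous, so $\{q\le1:p(q)=s(q)\}$ is a closed interval containing $[q_0,1]$. By Fact 2 it does not contain $0$. So it equals $[q_*,1]$ with $0<q_*\le q_0$, and the gap holds for all $q<q_*$.

**Step 3: item 3 for $q>1$.** *We show that $\Lambda(m_L)$ stays bounded as $c\to0$.* Integrate the trace of (1) against the invariant measure $m_L$: the term $\mathrm{tr}\,U'$ integrates to $0$, so $\int\mathrm{tr}\,U^2\,dm_L=-\int\mathrm{Ric}\,dm_L$. By Lemma 1 and Cauchy–Schwarz,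
$$\Lambda(m_L)^2=\Big(\int\mathrm{tr}\,U\,dm_L\Big)^2\le(n-1)\int(-\mathrm{Ric})\,dm_L=\frac{n-1}{n\,\mathrm{vol}(M)}\int_M(-\mathrm{scal}).\tag{13}$$
The core is fixed and has positive volume (it contains the shells), so $\mathrm{vol}(M)$ is bounded below and the core part of the integral is fixed. In the tube, summing (5) over an orthonormal basis,
$$-\mathrm{scal}=m(m-1)+2d\,\frac{\Delta\phi}\phi+d(d-1)\frac{1+\phi'^2}{\phi^2},\qquad\Delta\phi=\phi''+(m-1)\phi'\coth r,$$
and the volume density is $\sinh^{m-1}r\,\phi^d$ (for $m=1$: $\phi^d$), over the fixed compact quotient $H\backslash\mathbb H^d$. After multiplication, the terms contain $\phi^d$, $\phi^{d-1}\phi''$, $\phi^{d-1}\phi'\coth r\,\sinh^{m-1}r$ (only for $m\ge2$, where $\coth r\,\sinh^{m-1}r=\cosh r\,\sinh^{m-2}r$ is bounded) and $\phi^{d-2}(1+\phi'^2)$. Since $d\ge2$, $\phi\le\cosh2$, $0\le\phi'\le\sinh2$ for $0\le r\le2$ and $\int_0^2\phi''\,dr=\sinh2$, all the integrals are bounded uniformly in $c$.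

So the right side of (13) is bounded independently of $c$, and for $c$ small $\Lambda(m_L)<(d-1)/c=\lambda$. For $q>1$, Lemma 1 gives $p(q)\ge(1-q)\Lambda(m_L)>(1-q)\lambda=s(q)$, because $1-q<0$. Thus the gap holds for all $q>1$, which completes item 3.

The last two sentences of the Theorem follow by choosing $m=1$, $d=n-1\ge2$, $k=2$ in the first case, and $m>\max(1,1/q_0)$, so that $k=m>1/q_0$, in the second. This proves the Theorem. $\blacksquare$

## 14. Non-analyticity at $q_*$ and an equilibrium state on $\mathrm{Sing}$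

In these examples $p(q)=(1-q)\lambda$ on $[q_*,1]$ with $q_*<1$, and $p(q)>(1-q)\lambda$ for $q<q_*$. If $p$ were real-analytic at $q_*$, then $p-s$, vanishing to the right of $q_*$, would vanish to the left as well. So $q\mapsto P(q\varphi^u)$ is not real-analytic at $q_*\in(0,1)$.

The normalized Liouville measure on $T^1N=\mathrm{Sing}$ has $h=\lambda=-\int\varphi^u$. So $h+q\int\varphi^u=(1-q)\lambda=p(q)$, and it is an equilibrium state for every $q\in[q_*,1]$.

There is no conflict with Fact 3, since here $h_{\rm top}(\mathrm{Sing})=\lambda>0$. Finally, in these examples the gap holds for all $q<q_*$, in particular for all $q\le0$. The argument does not determine whether the gap can fail at some $q<0$ for other manifolds.
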